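
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Small-time limits of positive multiplicative free L\'evy processes}


\begin{abstract}
Let $\{X_t\}_{t\ge0}$ be a positive multiplicative free L\'evy process with $X_0=1$. We determine all non-degenerate limit laws of $b(t)X_t^{a(t)}$ as $t\downarrow0$, where $a(t),b(t)>0$ are arbitrary normalizations: they are exactly the log free stable distributions, of every index $\alpha\in(0,2]$ and every skewness. We also characterize the processes for which such a limit exists, in terms of the measure in the Nevanlinna representation of the exponent near the point $1$, and we show that along sequences $t_n\downarrow0$ one obtains exactly the laws of $e^S$ with $S$ non-degenerate and freely infinitely divisible. The method is a change of variables,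 $z=e^{-w/a}$, under which the functional equation for the $\eta$-transform of the process turns, in the limit $a\to\infty$, into the equation $F_\sigma+\varphi_\sigma(F_\sigma)=w$ that links the reciprocal Cauchy transform of the limit to its Voiculescu transform.
\end{abstract}

\section{The question and the answer}

\subsection{The question}

Free independence gives two convolutions. If $x,y$ are free self-adjoint random variables with laws $\sigma,\sigma'$ on $\mathbb R$, then $\sigma\boxplus\sigma'$ is the law of $x+y$. If $x,y\ge0$ are free with laws $\mu,\nu$ on $[0,\infty)$, then $\mu\boxtimes\nu$ is the law of $x^{1/2}yx^{1/2}$.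

A \emph{positive multiplicative free L\'evy process} (MFLP) $\{X_t\}_{t\ge0}$ with $X_0=1$, in the sense of Biane, enters our problem only through its laws $\mu_t$. These form a weakly continuous semigroup of probability measures on $[0,\infty)$,
\[
\mu_s\boxtimes\mu_t=\mu_{s+t},\qquad \mu_0=\delta_1,
\]
and conversely every such semigroup comes from an MFLP. It turns out that $\mu_t(\{0\})=0$ (Proposition~\ref{prop:semigroup}), so $\log X_t$ makes sense. As $t\downarrow0$ we have $X_t\to1$, and we ask for the shape of the fluctuations. For positive variables the natural rescalings are power maps, so for functions $a,b:(0,\infty)\to(0,\infty)$ we consider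
\begin{equation}\label{eq:mflp2}
b(t)\,X_t^{a(t)},\qquad t\downarrow0,
\end{equation}
whose law is the push-forward of $\mu_t$ under $x\mapsto b(t)x^{a(t)}$. A probability measure $\nu$ on $(0,\infty)$ is a \emph{possible limit distribution} if it is not a point mass and, for some MFLP and some $a,b$, the law of \eqref{eq:mflp2} converges weakly to $\nu$ on $(0,\infty)$. No mass is allowed to be lost at $0$ or at $\infty$. Equivalently, the law of
\begin{equation}\label{eq:logform}
\log b(t)+a(t)\log X_t
\end{equation}
converges weakly on $\mathbb R$ to the push-forward $\sigma$ of $\nu$ under $\log$.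

What should the answer be? If everything commuted, $\log X_t$ would be an ordinary L\'evy process. In \eqref{eq:logform} one could compare times $t$ and $st$: the limit $\sigma$ would coincide with each of its own convolution powers up to an affine map, which is stability. In the free setting this argument is not available, because the logarithm does not turn $x^{1/2}yx^{1/2}$ into a sum. However, near the identity multiplication linearizes: for bounded $x,y$,
\[
(1+\varepsilon x)^{1/2}(1+\varepsilon y)(1+\varepsilon x)^{1/2}=1+\varepsilon(x+y)+O(\varepsilon^2).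
\]
So one may guess that $\sigma$ is stable for $\boxplus$. The guess is not a proof. The fluctuations $a(t)\log X_t$ may be unbounded, the approximation $e^{y/a}\approx1+y/a$ is good only for $|y|\ll a$, and the limit need not have bounded support.

Write $D_c$ for the push-forward of a measure under $x\mapsto cx$. A non-degenerate probability measure $\sigma$ on $\mathbb R$ is \emph{free stable} if for all $a,b>0$ there are $c>0$ and $d\in\mathbb R$ with
\begin{equation}\label{eq:stable}
D_a\sigma\boxplus D_b\sigma=D_c\sigma\boxplus\delta_d .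
\end{equation}
Such a law has an index $\alpha\in(0,2]$, for which $c^\alpha=a^\alpha+b^\alpha$ (Lemma~\ref{lem:stable} below). For $\alpha=2$ these are the semicircle laws; for $\alpha=1$ they include the Cauchy laws. A \emph{log free stable} distribution is the law of $e^S$ with $S$ free stable. It was known that the possible limit distributions include all log free stable distributions of index $1$, among them the log Cauchy distributions and the Dykema--Haagerup distribution, and some of index $\alpha\in(1,2]$. Whether they are exactly the log free stable distributions was asked in \cite{AH}.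

\subsection{Results}

\begin{theorem}\label{thm:main}
\textup{(A)} Let $\{X_t\}$ be an MFLP and $a,b:(0,\infty)\to(0,\infty)$. If the law of $\log b(t)+a(t)\log X_t$ converges weakly on $\mathbb R$, as $t\downarrow0$, to a non-degenerate $\sigma$, then $\sigma$ is free stable.

\textup{(B)} Every free stable $\sigma$, of any index $\alpha\in(0,2]$, arises in this way from some MFLP and some $a,b$, and one can take $a(t)=t^{-1/\alpha}$.
\end{theorem}

In view of the equivalence with \eqref{eq:logform}, this answers the question.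

\begin{corollary}
The set of possible limit distributions of \eqref{eq:mflp2} is exactly the set of all log free stable distributions: every index $\alpha\in(0,2]$, every admissible skewness, every location and scale.
\end{corollary}

Two refinements come from the same method. By a theorem of Bercovici and Voiculescu (recalled in Section~\ref{sec:transforms}) the semigroup $(\mu_t)$ is encoded by an analytic function $v$ on $\mathbb C\setminus[0,\infty)$, its \emph{exponent}, which has a unique representation
\begin{equation}\label{eq:v}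
v(z)=\alpha_0-\beta z+\int_{[0,\infty)}\frac{1+sz}{z-s}\,\tau(ds),\qquad \alpha_0\in\mathbb R,\ \beta\ge0,\ \tau\text{ a finite measure}.
\end{equation}
Since $X_t$ is close to $1$ for small $t$, only $\tau$ near $s=1$ should matter. Let $m_0$ be the image of $(1+s^2)\,\tau(ds)|_{[1/2,3/2]}$ under $s\mapsto1-s$, and put
\[
U(r)=m_0([-r,r]),\qquad U_+(r)=m_0((0,r]),\qquad r>0 .
\]
If $U>0$ on $(0,\infty)$, we say that $U$ is regularly varying at $0$ with index $\rho$ if $U(r\varepsilon)/U(\varepsilon)\to r^\rho$ as $\varepsilon\downarrow0$, for every $r>0$.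

\begin{theorem}[Domains of attraction]\label{thm:domains}
Let $\{X_t\}$ be an MFLP. There exist $a,b$ for which $b(t)X_t^{a(t)}$ has a non-degenerate limit as $t\downarrow0$ if and only if $U>0$ on $(0,\infty)$ and, for some $\alpha\in(0,2]$, $U$ is regularly varying at $0$ with index $2-\alpha$ and, if $\alpha<2$, $U_+(r)/U(r)$ has a limit as $r\downarrow0$. The limit is then log free $\alpha$-stable.
\end{theorem}

Part (A) of Theorem~\ref{thm:main} uses convergence along the whole continuum $t\downarrow0$. Sequences allow much more.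

\begin{theorem}[Limits along sequences]\label{thm:sequences}
The non-degenerate limits of $b_nX_{t_n}^{a_n}$ \textup{(}$a_n,b_n>0$\textup{)} along sequences $t_n\downarrow0$ are exactly the laws of $e^S$ with $S$ non-degenerate and freely infinitely divisible. Moreover, there is one universal MFLP for which all of these occur.
\end{theorem}

\subsection{The plan}

Section~\ref{sec:transforms} recalls the transforms. Section~\ref{sec:model} treats one process by hand; there the whole mechanism is visible. Section~\ref{sec:strip} makes it rigorous: Theorem~\ref{thm:continuity} says that, when $a\to\infty$, \eqref{eq:logform} converges in law if and only if the functions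
\[
\log b-at\,v(e^{-w/a})
\]
converge to the Voiculescu transform of the limit. After that, everything is a statement about these explicit functions. Section~\ref{sec:stable} characterizes free stable laws by a scaling relation, Section~\ref{sec:A} derives that relation for limits, and Section~\ref{sec:B} turns Theorem~\ref{thm:continuity} into a criterion about the measure $m_0$ seen at scale $1/a$, from which (B) is immediate. Sections~\ref{sec:domains} and~\ref{sec:sequences} prove the other two theorems.

\section{Transforms}\label{sec:transforms}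

We write $\mathbb C^{\pm}$ for the open upper and lower half-planes.

\subsection{The multiplicative side}

For a probability measure $\mu$ on $[0,\infty)$ put
\[
\psi_\mu(z)=\int\frac{zx}{1-zx}\,d\mu(x),\qquad \eta_\mu=\frac{\psi_\mu}{1+\psi_\mu},
\]
so that
\begin{equation}\label{eq:eta}
1+\psi_\mu(z)=\int\frac{d\mu(x)}{1-zx}=\frac1{1-\eta_\mu(z)} .
\end{equation}
If $\mu\ne\delta_0$ and $z\in\mathbb C^+$, then $\operatorname{Im}\frac{zx}{1-zx}=\frac{x\operatorname{Im}z}{|1-zx|^2}$ gives $\psi_\mu(z)\in\mathbb C^+$, hence $\eta_\mu(z)=1-1/(1+\psi_\mu(z))\in\mathbb C^+$. For $z<0$ we have $\psi_\mu(z)\in(-1,0)$, hence $\eta_\mu(z)<0$. Since $\eta_\mu(\bar z)=\overline{\eta_\mu(z)}$, the function $\eta_\mu$ is analytic on $\mathbb C\setminus[0,\infty)$ and maps each of $\mathbb C^+$, $\mathbb C^-$, $(-\infty,0)$ into itself. On $(-\infty,0)$ it is strictly increasing with $\eta_\mu(0-)=0$. Put $\Sigma_\mu(\zeta)=\eta_\mu^{-1}(\zeta)/\zeta>0$ for $\zeta<0$ near $0$.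

We also note that
\begin{equation}\label{eq:notzero}
\mu,\nu\ne\delta_0\quad\Longrightarrow\quad\mu\boxtimes\nu\ne\delta_0 .
\end{equation}
Indeed, let $x,y\ge0$ be free with laws $\mu,\nu$, affiliated with a $W^*$-probability space with faithful normal trace, and suppose $x^{1/2}yx^{1/2}=0$. Then $y^{1/2}x^{1/2}=0$, so $1_{[\delta,\infty)}(y)\,1_{[\delta,\infty)}(x)=0$ for every $\delta>0$. By freeness the trace of this product is $\nu([\delta,\infty))\,\mu([\delta,\infty))$. Hence, letting $\delta\downarrow0$, one of $\mu,\nu$ is $\delta_0$.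

We use the following theorem of Bercovici and Voiculescu \cite{BV}:

\begin{quote}
\textbf{(BV)} For $\mu,\nu\ne\delta_0$, $\Sigma_\mu$ determines $\mu$, and $\Sigma_{\mu\boxtimes\nu}=\Sigma_\mu\Sigma_\nu$ near $0-$. Moreover, $\mu\ne\delta_0$ is $\boxtimes$-infinitely divisible if and only if $\Sigma_\mu=e^v$ near $0-$ for some analytic
\begin{equation}\label{eq:exponent}
v:\mathbb C\setminus[0,\infty)\to\mathbb C,\qquad v(\bar z)=\overline{v(z)},\qquad v(\mathbb C^+)\subset\mathbb C^-\cup\mathbb R,
\end{equation}
and every such $v$ occurs.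
\end{quote}

By Nevanlinna's theorem the functions \eqref{eq:exponent} are exactly those of the form \eqref{eq:v}, and the triple $(\alpha_0,\beta,\tau)$ is unique; $\tau$ does not charge $(-\infty,0)$ because $v$ is analytic and real there.

\begin{proposition}\label{prop:semigroup}
\textup{(i)} If $(\mu_t)$ is a weakly continuous $\boxtimes$-semigroup with $\mu_0=\delta_1$, then $\mu_t\ne\delta_0$ for all $t>0$, and there is a unique $v$ as in \eqref{eq:exponent} with $\Sigma_{\mu_t}=e^{tv}$ near $0-$ for all $t>0$.

\textup{(ii)} Every $v$ as in \eqref{eq:exponent} arises in this way.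

\textup{(iii)} In this situation $\mu_t(\{0\})=0$ for $t>0$, and $\eta_t=\eta_{\mu_t}$ satisfies
\begin{equation}\label{eq:functional}
\eta_t(z)\,e^{tv(\eta_t(z))}=z,\qquad z\in\mathbb C\setminus[0,\infty).
\end{equation}
\end{proposition}

\begin{proof}
\emph{A preliminary remark, and \textup{(iii)}.} Let $\mu\ne\delta_0$ with $\Sigma_\mu=e^v$ near $0-$, $v$ as in \eqref{eq:exponent}, and let $h(\zeta)=\zeta e^{v(\zeta)}$. Then $h$ maps $(-\infty,0)$ into itself, $\eta_\mu\circ h$ is analytic near $(-\infty,0)$, and $\eta_\mu(h(\zeta))=\zeta$ near $0-$. By the identity theorem and \eqref{eq:eta},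
\begin{equation}\label{eq:inverse}
\eta_\mu(h(\zeta))=\zeta,\qquad \int\frac{d\mu(x)}{1-h(\zeta)x}=\frac1{1-\zeta},\qquad \zeta<0 .
\end{equation}
So the increasing function $\eta_\mu$ maps $(-\infty,0)$ onto $(-\infty,0)$ and $h$ is its inverse there. As $z\to-\infty$ we get $\eta_\mu(z)\to-\infty$, while $1/(1-\eta_\mu(z))=1+\psi_\mu(z)\to\mu(\{0\})$; hence $\mu(\{0\})=0$. Also $h(\eta_\mu(z))=z$ for $z<0$. Both sides are analytic on $\mathbb C\setminus[0,\infty)$, which $\eta_\mu$ maps into itself, so this identity holds on all of $\mathbb C\setminus[0,\infty)$. Applied to $\mu_t$ and $tv$, this is (iii).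

\emph{(i): $\mu_t\ne\delta_0$.} If $\mu_t=\delta_0$ for some $t>0$, then \eqref{eq:notzero} gives $\mu_{t/2^n}=\delta_0$ for all $n$, contradicting $\mu_{t/2^n}\to\delta_1$.

\emph{(i): existence and uniqueness of $v$.} Each $\mu_t=(\mu_{t/n})^{\boxtimes n}$ is $\boxtimes$-infinitely divisible, so $\Sigma_{\mu_t}=e^{v_t}$ with $v_t$ as in \eqref{eq:exponent}, and by the preliminary remark $v_t(\zeta)=\log(\eta_{\mu_t}^{-1}(\zeta)/\zeta)$ for all $\zeta<0$; in particular $v_t$ is unique. Multiplicativity near $0-$ and the identity theorem give $v_{s+t}=v_s+v_t$. Fix $\zeta<0$. For fixed $z<0$, $t\mapsto\eta_{\mu_t}(z)$ is continuous on $(0,\infty)$ by weak continuity. If $\eta_{\mu_s}(z_1)<\zeta<\eta_{\mu_s}(z_2)$, the same inequalities hold for $t$ near $s$, so $\eta_{\mu_t}^{-1}(\zeta)\in(z_1,z_2)$. Hence $t\mapsto v_t(\zeta)$ is continuous and additive, so $v_t=tv_1$ on $(-\infty,0)$ and therefore everywhere. Thus $v=v_1$ is the unique choice.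

\emph{(ii).} Given $v$, let $\mu_0=\delta_1$ and let $\mu_t$ be the measure with $\Sigma_{\mu_t}=e^{tv}$, $t>0$. Then $\mu_s\boxtimes\mu_t=\mu_{s+t}$ by \eqref{eq:notzero} and (BV). For weak continuity let $t_n\to s\ge0$ and $h_t(\zeta)=\zeta e^{tv(\zeta)}$. Along a subsequence $\mu_{t_n}\to\mu_*+\omega\delta_\infty$ weakly on $[0,\infty]$, with $\mu_*$ on $[0,\infty)$. For $\zeta<0$ we have $h_{t_n}(\zeta)\to h_s(\zeta)<0$, so the kernels $1/(1-h_{t_n}(\zeta)x)$ converge uniformly on $[0,\infty]$ (with value $0$ at $\infty$), and \eqref{eq:inverse} gives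
\[
\int\frac{d\mu_*(x)}{1-h_s(\zeta)x}=\frac1{1-\zeta},\qquad\zeta<0 .
\]
The left side is at most $1-\omega$; letting $\zeta\uparrow0$ gives $\omega=0$. By \eqref{eq:inverse} for $\mu_s$ (trivial if $s=0$), $\psi_{\mu_*}=\psi_{\mu_s}$ on $h_s((-\infty,0))=(-\infty,0)$, so $\mu_*=\mu_s$. As the subsequential limit is always $\mu_s$, $\mu_{t_n}\to\mu_s$ weakly.
\end{proof}

\subsection{The additive side}

For a measure $\sigma$ on $\mathbb R$ with mass at most $1$ let $G_\sigma(w)=\int\frac{d\sigma(y)}{w-y}$, $w\in\mathbb C^+$. By Stieltjes inversion $G_\sigma$ determines $\sigma$. For a probability measure, $\operatorname{Im}G_\sigma<0$, so $F_\sigma=1/G_\sigma$ maps $\mathbb C^+$ into $\mathbb C^+$; it is nonconstant, since $F_\sigma(iy)/(iy)\to1$ as $y\to\infty$. We recall from \cite{BV}: there are truncated cones $\Gamma,\Gamma'$ of the form $\{|\operatorname{Re}w|<A\operatorname{Im}w,\ \operatorname{Im}w>B\}$ such that $F_\sigma$ is injective on $\Gamma'$ and $F_\sigma(\Gamma')\supset\Gamma$. With $F_\sigma^{-1}:\Gamma\to\Gamma'$ the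 inverse, the \emph{Voiculescu transform} is $\varphi_\sigma(z)=F_\sigma^{-1}(z)-z$. It determines $\sigma$, and
\[
\varphi_{\sigma\boxplus\sigma'}=\varphi_\sigma+\varphi_{\sigma'},\qquad
\varphi_{D_c\sigma}(w)=c\,\varphi_\sigma(w/c)\ (c>0),\qquad \varphi_{\delta_d}=d
\]
on common truncated cones. The law $\sigma$ is $\boxplus$-infinitely divisible if and only if $\varphi_\sigma$ extends analytically to $\mathbb C^+$ with values in $\mathbb C^-\cup\mathbb R$. Then
\begin{equation}\label{eq:phi}
\varphi_\sigma(w)=\gamma+\int_{\mathbb R}\frac{1+wx}{w-x}\,d\kappa(x),\qquad\gamma\in\mathbb R,\ \kappa\text{ a finite measure},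
\end{equation}
the pair $(\gamma,\kappa)$ is unique, every pair occurs, and $\sigma$ is degenerate if and only if $\kappa=0$. Moreover, for every $\boxplus$-infinitely divisible $\sigma$,
\begin{equation}\label{eq:Fphi}
F_\sigma(w)+\varphi_\sigma(F_\sigma(w))=w,\qquad w\in\mathbb C^+ .
\end{equation}
Indeed, for $w=iy$ with $y$ large, $w\in\Gamma'$ and $F_\sigma(w)\in\Gamma$, so \eqref{eq:Fphi} is the definition of $\varphi_\sigma$; the rest is analytic continuation.

It is convenient to use the Radon measure $m_\sigma(dx)=(1+x^2)\,\kappa(dx)$. Since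
\begin{equation}\label{eq:kernel}
\frac{1+wx}{w-x}=\frac{1+x^2}{w-x}+x,
\end{equation}
we have
\begin{equation}\label{eq:Imphi}
-\operatorname{Im}\varphi_\sigma(w)=\int\frac{\operatorname{Im}w}{|w-x|^2}\,dm_\sigma(x),\qquad w\in\mathbb C^+ .
\end{equation}
This imaginary part determines $\varphi_\sigma$ up to a real constant, that is, $\sigma$ up to translation; by uniqueness in \eqref{eq:phi} it determines $m_\sigma$.

\section{A model case: one pole at $1$}\label{sec:model}

This section is heuristic. Take $v(z)=1/(z-1)$, which satisfies \eqref{eq:exponent}. By \eqref{eq:functional}, $\eta_t\,e^{t/(\eta_t-1)}=z$. We want the law $\sigma$ of $Y=a\log X_t$ for a large parameter $a$. In \eqref{eq:eta} substitute $x=e^{y/a}$ and, to match, $z=e^{-w/a}$: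
\[
\frac{1+\psi_{\mu_t}(e^{-w/a})}{a}=\int\frac{d\sigma(y)}{a\bigl(1-e^{-(w-y)/a}\bigr)}\approx\int\frac{d\sigma(y)}{w-y}=G_\sigma(w).
\]
The same substitution on the side of $\eta$, namely $\eta_t(e^{-w/a})=e^{-F/a}$, gives by \eqref{eq:eta}
\[
\frac{1+\psi_{\mu_t}(e^{-w/a})}{a}=\frac1{a(1-e^{-F/a})}\approx\frac1F .
\]
So $F=F(w)$ plays the role of $F_\sigma$. Taking logarithms in the functional equation, $-F/a+t/(e^{-F/a}-1)=-w/a$, that is,
\[
F+\frac{at}{1-e^{-F/a}}=w,\qquad\text{where}\quad \frac{at}{1-e^{-F/a}}\approx\frac{a^2t}{F}.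
\]
This dictates $a=t^{-1/2}$. In the limit $F+1/F=w$; equivalently $G=1/F$ solves $G^2-wG+1=0$, the equation of the semicircle law on $[-2,2]$. Thus $X_t^{1/\sqrt t}$ should converge in law to $e^S$ with $S$ semicircular: index $2$.

For a general exponent the same computation, applied to $\log b+a\log X_t$, produces
\[
F+\Phi(F)=w,\qquad \Phi(w)=\log b-at\,v(e^{-w/a}),
\]
which has exactly the form of \eqref{eq:Fphi}. Hence $\Phi$ is a prelimit version of $\varphi_\sigma$, and \eqref{eq:logform} should converge to $\sigma$ if and only if $\Phi\to\varphi_\sigma$. Three points require proof: the branch of the logarithm; the approximation $a(1-e^{-(w-y)/a})\approx w-y$, which must hold in an integrated sense although $y$ is unbounded; and, when passing from $\Phi$ back to the law, the fact that a solution of $F+\Phi(F)=w$ is the one coming from the process. The next section supplies them.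

\section{Logarithmic coordinates}\label{sec:strip}

\subsection{The equation in the strip}

Throughout, $(\mu_t)$ has exponent $v$. Fix $t,a,b>0$ and put $\ell=\log b$. Let
\[
S_a=\{w:0<\operatorname{Im}w<\pi a\},\qquad \zeta_a(w)=a(1-e^{-w/a}).
\]
The map $w\mapsto e^{-w/a}$ is a conformal bijection from $S_a$ onto $\mathbb C^-$. Hence $\zeta_a(S_a)\subset\mathbb C^+$, and $\zeta_a(w)\to w$ locally uniformly on $\mathbb C$ as $a\to\infty$. Define on $S_a$
\begin{equation}\label{eq:Phi}
\Phi(w)=\ell-at\,v(e^{-w/a}),\qquad H(w)=w+\Phi(w),\qquad e^{-F(w)/a}=\eta_t\bigl(e^{(\ell-w)/a}\bigr).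
\end{equation}
Since $v(\mathbb C^-)\subset\mathbb C^+\cup\mathbb R$, we have $\Phi(S_a)\subset\mathbb C^-\cup\mathbb R$. Since $\eta_t(\mathbb C^-)\subset\mathbb C^-$, there is exactly one $F(w)\in S_a$ as in \eqref{eq:Phi}, and $F:S_a\to S_a$ is analytic.

\begin{lemma}\label{lem:HF}
$H(F(w))=w$ for $w\in S_a$. In particular, $F$ is nonconstant.
\end{lemma}

\begin{proof}
Inserting $z=e^{(\ell-w)/a}$ in \eqref{eq:functional} gives $e^{-F/a+tv(e^{-F/a})}=e^{(\ell-w)/a}$, so $H(F(w))=w-2\pi iak$ with $k\in\mathbb Z$, constant by continuity. To find $k$, let $w\in S_a$ tend to a point with $\operatorname{Im}w=\pi a$. Then $e^{(\ell-w)/a}$ tends to a negative number from within $\mathbb C^-$, and so does $\eta_t(e^{(\ell-w)/a})=e^{-F(w)/a}$. Hence $\operatorname{Im}F(w)\to\pi a$, and $v(e^{-F(w)/a})$ tends to a real number. So $\operatorname{Im}H(F(w))\to\pi a$, and $k=0$.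
\end{proof}

The following monotonicity is used twice: to single out the right solution of $H(w)=\omega$ just below, and to control the ratios $a(st)/a(t)$ in Section~\ref{sec:A}.

\begin{lemma}\label{lem:mono}
For fixed $x\in\mathbb R$, the ratio $-\operatorname{Im}\Phi(x+iy)/y$ is nonnegative and nonincreasing in $y\in(0,\pi a)$. It tends to $0$ as $y\uparrow\pi a$, uniformly for $x$ in compact sets.
\end{lemma}

\begin{proof}
Let $y=a\theta$, $r=e^{-x/a}$, so that $e^{-w/a}=re^{-i\theta}$ for $w=x+iy$. Using \eqref{eq:v} and $\frac{1+sz}{z-s}=\frac{1+s^2}{z-s}+s$,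
\[
-\frac{\operatorname{Im}\Phi(w)}{y}=\frac{t\operatorname{Im}v(re^{-i\theta})}{\theta}
=t\,\frac{\sin\theta}{\theta}\,r\Bigl[\beta+\int\frac{1+s^2}{r^2+s^2-2rs\cos\theta}\,d\tau(s)\Bigr].
\]
On $(0,\pi)$ the factor $\sin\theta/\theta$ is decreasing, and the bracket is nonincreasing because $-\cos\theta$ increases. For $\theta\ge\pi/2$ the integrand is at most $(1+s^2)/(r^2+s^2)\le\max(1,r^{-2})$, so the bracket is bounded for $x$ in a compact set, while $\sin\theta\to0$ as $\theta\uparrow\pi$.
\end{proof}

\begin{lemma}\label{lem:unique}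
If $w\in S_a$ and $H(w)=\omega\in S_a$, then $w=F(\omega)$.
\end{lemma}

\begin{proof}
Let $\Omega=\{w\in S_a:\operatorname{Im}H(w)>0\}$, an open set. Since $\operatorname{Im}H(w)=\operatorname{Im}w+\operatorname{Im}\Phi(w)$, a point $x+iy\in S_a$ lies in $\Omega$ if and only if the ratio in Lemma~\ref{lem:mono} is less than $1$. So for each $x$ the set $\{y:x+iy\in\Omega\}$ is an interval $(y_0(x),\pi a)$ with $y_0(x)<\pi a$. By the uniformity in Lemma~\ref{lem:mono}, two points of $\Omega$ can be joined in $\Omega$ by two vertical segments and a horizontal one with $y$ close to $\pi a$. Hence $\Omega$ is connected.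

On $\Omega$ we have $0<\operatorname{Im}H(w)\le\operatorname{Im}w<\pi a$, so $F\circ H$ is defined and analytic on $\Omega$. By Lemma~\ref{lem:HF}, $F(S_a)\subset\Omega$, the set $F(S_a)$ is open and nonempty, and $F(H(F(w)))=F(w)$ for $w\in S_a$. So $F\circ H=\mathrm{id}$ on $F(S_a)$, hence on $\Omega$. A point $w$ as in the statement lies in $\Omega$, and $w=F(H(w))=F(\omega)$.
\end{proof}

Finally, let $\varrho$ be the law of $Y=\ell+a\log X_t$, a probability measure on $\mathbb R$ by Proposition~\ref{prop:semigroup}(iii). With $z=e^{(\ell-w)/a}$ we have $zX_t=e^{-(w-Y)/a}$, so \eqref{eq:eta} becomes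
\begin{equation}\label{eq:G}
G(w):=\int\frac{d\varrho(y)}{\zeta_a(w-y)}=\frac{1+\psi_{\mu_t}(e^{(\ell-w)/a})}{a}=\frac1{\zeta_a(F(w))},\qquad w\in S_a .
\end{equation}
Thus $G=1/\zeta_a(F)$ and $F+\Phi(F)=w$ are exact prelimit versions of $G_\sigma=1/F_\sigma$ and \eqref{eq:Fphi}.

\subsection{The continuity theorem}

For the rest of this section let $t_n>0$, $b_n>0$ and $a_n\to\infty$; denote the corresponding objects by $\Phi_n,H_n,F_n,G_n$, and the law of $\log b_n+a_n\log X_{t_n}$ by $\sigma_n$. Every compact subset of $\mathbb C^+$ lies in $S_{a_n}$ for large $n$.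

\begin{lemma}\label{lem:G}
If $\sigma_n\to\sigma_*$ vaguely, where $\sigma_*$ has mass at most $1$, then $G_n\to G_{\sigma_*}$ locally uniformly on $\mathbb C^+$.
\end{lemma}

\begin{proof}
There is $c_0>0$ with $|1-e^{-\xi}|\ge c_0\min(1,|\xi|)$ for $|\operatorname{Im}\xi|\le\pi$: in this closed strip the only zero of $1-e^{-\xi}$ is the simple zero $\xi=0$, and $|1-e^{-\xi}|$ tends to $1$ as $\operatorname{Re}\xi\to+\infty$ and to $\infty$ as $\operatorname{Re}\xi\to-\infty$. So if $0<\operatorname{Im}w<\pi a_n$ and $y\in\mathbb R$,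
\begin{equation}\label{eq:kernelbound}
\frac1{|\zeta_{a_n}(w-y)|}\le c_0^{-1}\max\Bigl(\frac1{a_n},\frac1{|w-y|}\Bigr).
\end{equation}
Let $\chi_N:\mathbb R\to[0,1]$ be continuous, equal to $1$ on $[-N,N]$ and to $0$ off $[-2N,2N]$, with $N>|w|$. As $1/\zeta_{a_n}(w-y)\to1/(w-y)$ uniformly for $|y|\le2N$, vague convergence gives $\int\frac{\chi_N(y)\,d\sigma_n(y)}{\zeta_{a_n}(w-y)}\to\int\frac{\chi_N(y)\,d\sigma_*(y)}{w-y}$. By \eqref{eq:kernelbound} the remaining parts of $G_n(w)$ and $G_{\sigma_*}(w)$ are at most $c_0^{-1}\max(1/a_n,1/(N-|w|))$ and $1/(N-|w|)$. Let $n\to\infty$, then $N\to\infty$. This is pointwise convergence; by \eqref{eq:kernelbound} the $G_n$ are locally bounded, so it is locally uniform (Vitali).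
\end{proof}

\begin{theorem}\label{thm:continuity}
Let $t_n,b_n>0$ and $a_n\to\infty$. For a probability measure $\sigma$ on $\mathbb R$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\sigma_n\to\sigma$ weakly;
\item[(ii)] $\sigma$ is $\boxplus$-infinitely divisible and $\Phi_n\to\varphi_\sigma$ locally uniformly on $\mathbb C^+$.
\end{enumerate}
\end{theorem}

\begin{proof}
We use repeatedly that if $f_n\to f$ locally uniformly with $f$ continuous and $z_n\to z$, then $f_n(z_n)\to f(z)$.

\emph{(i)$\Rightarrow$(ii).} By Lemma~\ref{lem:G}, $G_n\to G_\sigma$ locally uniformly, and $G_\sigma$ has no zeros. By \eqref{eq:G}, $E_n:=\zeta_{a_n}(F_n)=1/G_n\to F_\sigma$ locally uniformly. Now $e^{-F_n/a_n}=1-E_n/a_n$ and $\operatorname{Im}(F_n/a_n)\in(0,\pi)$, so $F_n=-a_n\operatorname{Log}(1-E_n/a_n)$ with the principal logarithm. Therefore $F_n\to F_\sigma$ locally uniformly on $\mathbb C^+$. By Lemma~\ref{lem:HF},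
\begin{equation}\label{eq:PhiF}
\Phi_n(F_n(w))=w-F_n(w).
\end{equation}

To extract a limit of $\Phi_n$ itself we use a normal family. As $\Phi_n$ takes values in $\mathbb C^-\cup\mathbb R$, the functions $1/(\Phi_n-i)$ have modulus at most $1$ and no zeros. By Montel and Hurwitz, every subsequence has a further subsequence along which they converge locally uniformly on $\mathbb C^+$ to a function that is identically $0$ or zero-free. So along it $\Phi_n$ converges locally uniformly to $\infty$ or to an analytic $\varphi$ with values in $\mathbb C^-\cup\mathbb R$. The first case is impossible, because $F_n(i)\to F_\sigma(i)\in\mathbb C^+$ while $\Phi_n(F_n(i))\to i-F_\sigma(i)$ by \eqref{eq:PhiF}. In the second case \eqref{eq:PhiF} gives $\varphi(F_\sigma(w))=w-F_\sigma(w)$ on $\mathbb C^+$. Since $F_\sigma$ is nonconstant, $F_\sigma(\mathbb C^+)$ is open; so $\varphi$ is determined by $\sigma$, and the whole sequence converges to it. Putting $w=F_\sigma^{-1}(z)$, $z\in\Gamma$, shows $\varphi=\varphi_\sigma$ on $\Gamma$. So $\varphi_\sigma$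 extends to $\mathbb C^+$ with values in $\mathbb C^-\cup\mathbb R$, that is, $\sigma$ is $\boxplus$-infinitely divisible.

\emph{(ii)$\Rightarrow$(i).} Let $H_\sigma(w)=w+\varphi_\sigma(w)$, $w_0\in\mathbb C^+$ and $z_0=F_\sigma(w_0)$. By \eqref{eq:Fphi}, $H_\sigma\circ F_\sigma=\mathrm{id}$; so $H_\sigma$ is nonconstant and $H_\sigma(z_0)=w_0$. As $H_n\to H_\sigma$ locally uniformly, Hurwitz's theorem yields $z_n\to z_0$ with $H_n(z_n)=w_0$ for large $n$. Since $z_n,w_0\in S_{a_n}$ for large $n$, Lemma~\ref{lem:unique} identifies this solution: $z_n=F_n(w_0)$. So $F_n(w_0)\to F_\sigma(w_0)$, and by \eqref{eq:G}, $G_n(w_0)\to1/F_\sigma(w_0)=G_\sigma(w_0)$. By Lemma~\ref{lem:G} every vague subsequential limit $\sigma_*$ of $(\sigma_n)$ satisfies $G_{\sigma_*}=G_\sigma$, so $\sigma_*=\sigma$, a probability measure. Hence $\sigma_n\to\sigma$ weakly.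
\end{proof}

\begin{example}\label{ex:two}
(a) For $v(z)=1/(z-1)$, $a=t^{-1/2}$, $b=1$ we have $\Phi(w)=1/\zeta_a(w)\to1/w$, and Theorem~\ref{thm:continuity} confirms Section~\ref{sec:model}: by \eqref{eq:Fphi} the law with $\varphi_\sigma(w)=1/w$ satisfies $F_\sigma+1/F_\sigma=w$.

(b) Let $v(z)=\frac1\pi\int_{-1/2}^{1/2}\frac{dy}{z-1+y}=\frac1\pi\operatorname{Log}\frac{z-1/2}{z-3/2}$, $a=1/t$, $b=1$. Then $\Phi(w)=-v(e^{-tw})$, and for $w\in\mathbb C^+$ the point $e^{-tw}$ tends to $1$ from the lower half-plane. There $\frac{z-1/2}{z-3/2}\to-1$ from above, so $v\to i$ and $\Phi\to-i$, locally uniformly in $w$. The limit has $F_\sigma(w)=w+i$, $G_\sigma(w)=1/(w+i)$: it is the standard Cauchy law. So for this process $X_t^{1/t}$ converges to a log Cauchy distribution. The pole at $1$ in (a) gave index $2$; a cut through $1$ gives index $1$.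
\end{example}

\section{Free stable laws as solutions of a scaling relation}\label{sec:stable}

Comparing times $t$ and $st$ will lead to a relation $\varphi(w)=sk\,\varphi(w/k)+d$. We show here that this relation, for all $s$, is equivalent to free stability and determines the form of the measure $m_\sigma$.

For a non-degenerate $\boxplus$-infinitely divisible $\sigma$ let, by \eqref{eq:Imphi},
\begin{equation}\label{eq:R}
R_\sigma(y)=-\frac{\operatorname{Im}\varphi_\sigma(iy)}{y}=\int\frac{dm_\sigma(x)}{x^2+y^2},\qquad y>0 .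
\end{equation}
This is the ratio of Lemma~\ref{lem:mono}, in the limit and on the imaginary axis. Since $m_\sigma/(1+x^2)$ is finite and nonzero, $R_\sigma$ is positive, continuous and strictly decreasing, $R_\sigma(y)\to0$ as $y\to\infty$ (dominated convergence), and $y^2R_\sigma(y)$ is nondecreasing.

\begin{lemma}\label{lem:stable}
Every free stable law is $\boxplus$-infinitely divisible. For a non-degenerate $\boxplus$-infinitely divisible $\sigma$, with $\varphi=\varphi_\sigma$ and $m=m_\sigma$, the following are equivalent: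
\begin{enumerate}
\item[(a)] $\sigma$ is free stable;
\item[(b)] for every $s>0$ there are $k>0$, $d\in\mathbb R$ with $\varphi(w)=sk\,\varphi(w/k)+d$ for all $w\in\mathbb C^+$;
\item[(c)] for some $\alpha\in(0,2]$: if $\alpha=2$, $m=K\delta_0$ with $K>0$; if $\alpha<2$,
\[
m((0,r])=K_+r^{2-\alpha},\quad m([-r,0))=K_-r^{2-\alpha}\ (r>0),\quad m(\{0\})=0,
\]
with $K_\pm\ge0$ not both $0$.
\end{enumerate}
In this case $k=s^{-1/\alpha}$ in \textup{(b)}, $c^\alpha=a^\alpha+b^\alpha$ in \eqref{eq:stable}, so $\alpha$ is the index of $\sigma$, and $D_\lambda m=\lambda^{\alpha-2}m$ for $\lambda>0$.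
\end{lemma}

\begin{proof}
\emph{Infinite divisibility.} Iterating \eqref{eq:stable} gives, for each $n$, $\sigma^{\boxplus n}=D_c\sigma\boxplus\delta_d$ with $c>0$, $d\in\mathbb R$ depending on $n$. Hence $\sigma=(D_{1/c}\sigma\boxplus\delta_{-d/(nc)})^{\boxplus n}$.

\emph{Consequences of one relation.} Suppose the relation in (b) holds for the triple $(s,k,d)$. Imaginary parts at $w=iy$ give
\begin{equation}\label{eq:Rscale}
R_\sigma(y)=s\,R_\sigma(y/k),\qquad y>0,
\end{equation}
and since $R_\sigma$ is injective, $k$ is determined by $s$; write $k=k(s)$. Substituting one relation into another, and solving the relation for $\varphi(w/k)$, we see that the $s$ for which (b) holds form a multiplicative group, and for such $s,s'$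
\begin{equation}\label{eq:kmult}
k(ss')=k(s)k(s') .
\end{equation}

\emph{(a)$\Rightarrow$(b).} The identity $\sigma^{\boxplus n}=D_c\sigma\boxplus\delta_d$ reads $n\varphi(w)=c\varphi(w/c)+d$, first on a truncated cone and then on $\mathbb C^+$. So the relation in (b) holds for $s=1/n$ with $k=c$, and by the group property for all rational $s>0$. By \eqref{eq:Rscale}, $R_\sigma(1/k(s))=R_\sigma(1)/s$ for these $s$. Hence $R_\sigma$ takes arbitrarily large and arbitrarily small values, so it is a decreasing homeomorphism of $(0,\infty)$ onto itself. The same formula now defines $k(s)$ for all real $s>0$, as a continuous function. If rationals $s_j\to s$, then $k_j=k(s_j)\to k=k(s)$, and for every $w$ the real constants $d_j=\varphi(w)-s_jk_j\varphi(w/k_j)$, which do not depend on $w$, converge to $\varphi(w)-sk\varphi(w/k)$. This limit is therefore real and independent of $w$, which is (b) for $s$.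

\emph{(b)$\Rightarrow$(c).} As before, \eqref{eq:Rscale}, now for all $s>0$, shows that $R_\sigma$ is a decreasing homeomorphism of $(0,\infty)$, so $k(s)$, given by $R_\sigma(1/k(s))=R_\sigma(1)/s$, is continuous and strictly decreasing. With \eqref{eq:kmult}, $k(s)=s^{-1/\alpha}$ for some $\alpha>0$. Then $R_\sigma(s^{1/\alpha})=R_\sigma(1)/s$, that is, $R_\sigma(y)=R_\sigma(1)y^{-\alpha}$, and $\alpha\le2$ because $y^2R_\sigma(y)$ is nondecreasing.

To pass to $m$, use \eqref{eq:Imphi}: for all $s,k>0$,
\begin{equation}\label{eq:scalemeasure}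
-\operatorname{Im}\bigl[sk\,\varphi(w/k)\bigr]=sk^2\int\frac{\operatorname{Im}w}{|w-kx|^2}\,dm(x)=\int\frac{\operatorname{Im}w}{|w-x|^2}\,d\bigl(sk^2D_km\bigr)(x).
\end{equation}
So (b) gives $m=sk^2D_km$ with $k=k(s)$. With $k=\lambda$, $s=\lambda^{-\alpha}$ this is $D_\lambda m=\lambda^{\alpha-2}m$ for every $\lambda>0$. Evaluating on $(0,1]$ with $\lambda=1/r$ gives $m((0,r])=K_+r^{2-\alpha}$ with $K_+=m((0,1])$; in the same way $m([-r,0))=K_-r^{2-\alpha}$ with $K_-=m([-1,0))$. If $\alpha=2$, letting $r\downarrow0$ gives $K_\pm=0$, so $m=K\delta_0$. If $\alpha<2$, evaluating on $\{0\}$ gives $m(\{0\})=\lambda^{\alpha-2}m(\{0\})$, so $m(\{0\})=0$. Finally $m\ne0$, so $K>0$, respectively $K_\pm$ are not both $0$.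

\emph{(c)$\Rightarrow$(b).} By (c), $D_\lambda m=\lambda^{\alpha-2}m$ (check it on the intervals in (c)). So $m=sk^2D_km$ for $k=s^{-1/\alpha}$, and by \eqref{eq:scalemeasure} the function $\varphi(w)-sk\,\varphi(w/k)$ has vanishing imaginary part. Hence it is a real constant.

\emph{(b)$\Rightarrow$(a).} By the previous steps $k(s)=s^{-1/\alpha}$. Take $s=a^\alpha$, $k=1/a$ in (b) and replace $w$ by $w/a$: $a\,\varphi(w/a)=a^\alpha\varphi(w)+\text{const}$, with a real constant. Hence, if $c^\alpha=a^\alpha+b^\alpha$,
\[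
a\,\varphi(w/a)+b\,\varphi(w/b)=c\,\varphi(w/c)+d,\qquad d\in\mathbb R,
\]
which is \eqref{eq:stable}. No other $c$ is possible in \eqref{eq:stable}: for any $c,d$ satisfying \eqref{eq:stable} the last display holds, and its imaginary parts at $w=iy$, divided by $-y$, read $(a^\alpha+b^\alpha)R_\sigma(1)y^{-\alpha}=c^\alpha R_\sigma(1)y^{-\alpha}$.
\end{proof}

In (c), $\alpha$ is the index; the ratio $K_+:K_-$ describes the skewness and the size of the constants the scale, while the number $\gamma$ of \eqref{eq:phi} fixes the location. Since every pair $(\gamma,\kappa)$ occurs in \eqref{eq:phi} and $m/(1+x^2)$ is finite for every $m$ as in (c), all these choices are realized.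

\section{Limits are free stable}\label{sec:A}

Theorem~\ref{thm:main}(A) is contained in the following proposition; its assertion on $a(st)/a(t)$ will be used for Theorem~\ref{thm:domains}.

\begin{proposition}\label{prop:A}
Let $\log b(t)+a(t)\log X_t\to\sigma$ in law as $t\downarrow0$, with $\sigma$ non-degenerate. Then $a(t)\to\infty$, $\sigma$ is free stable, and $a(st)/a(t)\to s^{-1/\alpha}$ as $t\downarrow0$ for every $s>0$, where $\alpha$ is the index of $\sigma$.
\end{proposition}

\begin{proof}
\emph{$a(t)\to\infty$.} We have $\log X_t\to0$ in probability. If $a(t_n)$ were bounded for some $t_n\downarrow0$, then $a(t_n)\log X_{t_n}\to0$ in probability, so the constants $\log b(t_n)$ would converge in law to $\sigma$ and $\sigma$ would be a point mass.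

\emph{Comparison of $t$ and $st$.} Theorem~\ref{thm:continuity}, along every sequence $t_n\downarrow0$, shows that $\sigma$ is $\boxplus$-infinitely divisible and
\[
\Phi_t(w):=\log b(t)-a(t)\,t\,v(e^{-w/a(t)})\longrightarrow\varphi(w):=\varphi_\sigma(w)
\]
locally uniformly on $\mathbb C^+$ as $t\downarrow0$. Fix $s>0$ and let $k_t=a(st)/a(t)$. Since $w/a(st)=(w/k_t)/a(t)$, the definition gives
\begin{equation}\label{eq:compare}
\Phi_{st}(w)=s\,k_t\,\Phi_t(w/k_t)+d_t,\qquad d_t\in\mathbb R,\ w\in S_{a(st)} .
\end{equation}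
If $k_t$ stays in a compact subset of $(0,\infty)$, we can pass to the limit. If $k_t\to0$, however, the point $w/k_t$ leaves every compact set, possibly toward the top of the strip, and local uniform convergence says nothing about $\Phi_t(w/k_t)$. Here the monotonicity of Lemma~\ref{lem:mono} helps.

\emph{$k_t$ is bounded away from $0$ and $\infty$ as $t\downarrow0$.} Let $R_t(y)=-\operatorname{Im}\Phi_t(iy)/y$ for $0<y<\pi a(t)$; it is nonincreasing, and $R_t(y)\to R_\sigma(y)$ for each $y>0$. Imaginary parts in \eqref{eq:compare} at $w=iy$ give $R_{st}(y)=s\,R_t(y/k_t)$ for $y<\pi a(st)$. Suppose $k_t\to0$ along a sequence, and fix $\varepsilon>0$ and $y>0$. As soon as $k_t\le\varepsilon$ and $y<\pi a(st)$, both $y/\varepsilon\le y/k_t$ lie in $(0,\pi a(t))$, so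
\[
R_{st}(y)=s\,R_t(y/k_t)\le s\,R_t(y/\varepsilon).
\]
In the limit $0<R_\sigma(y)\le s\,R_\sigma(y/\varepsilon)$, and the right side tends to $0$ as $\varepsilon\downarrow0$: a contradiction. If $k_t\to\infty$ along a sequence, apply the same argument with $(t,s)$ replaced by $(st,1/s)$, for which the ratio is $1/k_t\to0$.

\emph{Conclusion.} Let $k\in(0,\infty)$ be a limit point of $k_t$ as $t\downarrow0$. Along a corresponding sequence $\Phi_t(w/k_t)\to\varphi(w/k)$, so in \eqref{eq:compare} $d_t$ converges to some $d\in\mathbb R$ and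
\[
\varphi(w)=s\,k\,\varphi(w/k)+d,\qquad w\in\mathbb C^+ .
\]
As $s>0$ was arbitrary, this is (b) of Lemma~\ref{lem:stable}. So $\sigma$ is free stable, and $k=s^{-1/\alpha}$. In particular the limit point is unique, so $k_t\to s^{-1/\alpha}$.
\end{proof}

Non-degeneracy was used twice: for $a(t)\to\infty$, and for $R_\sigma>0$. The comparison of $t$ with $st$ needs convergence along the full continuum; Theorem~\ref{thm:sequences} shows that the conclusion fails for sequences.

\section{A criterion, and all free stable laws occur}\label{sec:B}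

We now express the convergence $\Phi_n\to\varphi_\sigma$ through the measure of the process. With $m_0$ as in Theorem~\ref{thm:domains}, split
\[
v=v_0+v_1,\qquad v_0(z)=\int\frac{dm_0(y)}{z-1+y}.
\]
By \eqref{eq:v} and $\frac{1+sz}{z-s}=\frac{1+s^2}{z-s}+s$, the function
\[
v_1(z)=\alpha_0-\beta z+\int_{[1/2,3/2]}s\,\tau(ds)+\int_{[0,\infty)\setminus[1/2,3/2]}\frac{1+sz}{z-s}\,\tau(ds)
\]
is analytic in $|z-1|<\frac12$ and real at $1$. For $t,a>0$ put
\[
\kappa_{t,a}(dx)=t\,a^2\,(1+x^2)^{-1}\,(D_am_0)(dx),
\]
a finite measure with support in $[-a/2,a/2]$: it is $m_0$ magnified by the factor $a$, multiplied by $ta^2$ and weighted like the measure $\kappa$ in \eqref{eq:phi}. In the variable $\zeta_a(w)=a(1-e^{-w/a})$ we have $e^{-w/a}-1+y=-\frac1a(\zeta_a(w)-ay)$, hence by \eqref{eq:kernel}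
\[
-at\,v_0(e^{-w/a})=ta^2\int\frac{dm_0(y)}{\zeta_a(w)-ay}=\int\frac{1+x^2}{\zeta_a(w)-x}\,d\kappa_{t,a}(x)=g_{t,a}(\zeta_a(w))-\int x\,d\kappa_{t,a}(x),
\]
where $g_{t,a}(\zeta)=\int\frac{1+\zeta x}{\zeta-x}\,d\kappa_{t,a}(x)$. So, for $w\in S_a$,
\begin{equation}\label{eq:Phig}
\Phi(w)=\log b-at\,v_1(e^{-w/a})-\int x\,d\kappa_{t,a}(x)+g_{t,a}(\zeta_a(w)).
\end{equation}

\begin{proposition}\label{prop:criterion}
Let $t_n\to0$, $t_n>0$, $a_n\to\infty$, $\kappa_n=\kappa_{t_n,a_n}$, and let $\sigma$ be $\boxplus$-infinitely divisible with pair $(\gamma,\kappa)$ as in \eqref{eq:phi}.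
\begin{enumerate}
\item[(i)] If $\kappa_n\to\kappa$ weakly (as finite measures on $\mathbb R$, including total masses), then $\log b_n+a_n\log X_{t_n}\to\sigma$ in law with $\log b_n=\gamma+a_nt_nv_1(1)+\int x\,d\kappa_n(x)$.
\item[(ii)] Conversely, if $\log b_n+a_n\log X_{t_n}\to\sigma$ in law for some $b_n>0$, then $\kappa_n\to\kappa$ weakly.
\end{enumerate}
\end{proposition}

\begin{proof}
Since $e^{-w/a_n}=1+O(1/a_n)$, we have $a_nt_nv_1(e^{-w/a_n})=a_nt_nv_1(1)+O(t_n)$ locally uniformly. So \eqref{eq:Phig} reads
\begin{equation}\label{eq:Phin}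
\Phi_n(w)=C_n+g_n(\zeta_{a_n}(w))+o(1),\qquad C_n=\log b_n-a_nt_nv_1(1)-\int x\,d\kappa_n\in\mathbb R,
\end{equation}
locally uniformly on $\mathbb C^+$, with $g_n=g_{t_n,a_n}$ and $\zeta_{a_n}(w)\to w$. By Theorem~\ref{thm:continuity}, convergence in law to $\sigma$ means that \eqref{eq:Phin} tends to $\varphi_\sigma$ locally uniformly. The kernel $(1+\zeta x)/(\zeta-x)$ is continuous on $\mathbb C^+\times(\mathbb R\cup\{\infty\})$ if we give it the value $-\zeta$ at $x=\infty$; in particular it is bounded uniformly in $x$ for $\zeta$ in a compact set.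

(i) Here $C_n=\gamma$. Weak convergence gives $g_n(\zeta)\to\int\frac{1+\zeta x}{\zeta-x}d\kappa(x)$ pointwise, and the $g_n$ are locally bounded, so the convergence is locally uniform and \eqref{eq:Phin} tends to $\varphi_\sigma$.

(ii) By \eqref{eq:kernel}, $-\operatorname{Im}\frac{1+\zeta x}{\zeta-x}=\operatorname{Im}\zeta\,\frac{1+x^2}{|\zeta-x|^2}$, which is bounded below by a positive constant, uniformly in $x$, for $\zeta$ near $i$. Taking imaginary parts in \eqref{eq:Phin} at $w=i$ shows that $\kappa_n(\mathbb R)$ is bounded. Hence the $g_n$ are locally bounded, and $C_n$ is bounded. Every subsequence has a further one along which $C_n\to\gamma_*$ and $\kappa_n\to\kappa_*+\omega\delta_\infty$ weakly on $\mathbb R\cup\{\infty\}$, and then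
\[
\varphi_\sigma(w)=\gamma_*-\omega w+\int\frac{1+wx}{w-x}\,d\kappa_*(x).
\]
By uniqueness in Nevanlinna's theorem $\omega=0$ and $\kappa_*=\kappa$. So $\kappa_n\to\kappa$ weakly, with no mass lost at infinity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(B)}]
Part (B) asks for a measure $m_0$ which, magnified by $a$ and multiplied by $ta^2$, reproduces $m_\sigma$ as $t\downarrow0$. Since scaling changes $m_\sigma$ only by a constant factor (Lemma~\ref{lem:stable}), we may take $m_\sigma$ itself, cut off. Let $\sigma$ be free stable of index $\alpha$ with pair $(\gamma,\kappa)$ and $m=m_\sigma$. Put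
\[
m_0=m|_{[-1/2,1/2]},\qquad v(z)=\int\frac{dm_0(y)}{z-1+y}.
\]
As $m_0$ is finite, $v$ is analytic on $\mathbb C\setminus[\frac12,\frac32]$ and satisfies \eqref{eq:exponent}; by Proposition~\ref{prop:semigroup} it is the exponent of an MFLP. By uniqueness in \eqref{eq:v} its measure in the sense of Theorem~\ref{thm:domains} is this $m_0$, and $v_1=0$. Let $a=a(t)=t^{-1/\alpha}$. By Lemma~\ref{lem:stable}, $D_am_0=(D_am)|_{[-a/2,a/2]}=a^{\alpha-2}m|_{[-a/2,a/2]}$, and $ta^\alpha=1$, so
\[
\kappa_{t,a(t)}=t\,a^2\,a^{\alpha-2}(1+x^2)^{-1}\,m|_{[-a/2,a/2]}=\kappa|_{[-a/2,a/2]}\longrightarrow\kappa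
\]
weakly as $t\downarrow0$. By Proposition~\ref{prop:criterion}(i) along every sequence $t_n\downarrow0$, $\log b(t)+a(t)\log X_t\to\sigma$ in law with $\log b(t)=\gamma+\int_{[-a(t)/2,a(t)/2]}x\,d\kappa(x)$.
\end{proof}

With Proposition~\ref{prop:A}, this completes the proof of Theorem~\ref{thm:main}. The two processes of Example~\ref{ex:two} are the cases $m=\delta_0$ and $m=\pi^{-1}dx$.

\section{Domains of attraction}\label{sec:domains}

\begin{proof}[Proof of Theorem~\ref{thm:domains}, necessity]
Suppose there is a non-degenerate limit, with law $\sigma$ on the logarithmic scale. By Proposition~\ref{prop:A}, $\sigma$ is free stable of some index $\alpha$, $a(t)\to\infty$ and $a(st)/a(t)\to s^{-1/\alpha}$. By Lemma~\ref{lem:stable}, $m_\sigma([-r,r])=Kr^{2-\alpha}$ with $K>0$ and, if $\alpha<2$, $m_\sigma((0,r])=K_+r^{2-\alpha}$. By Proposition~\ref{prop:criterion}(ii), along every sequence $t_n\downarrow0$, $\kappa_{t,a(t)}\to\kappa$ weakly, so $ta(t)^2D_{a(t)}m_0\to m_\sigma$ vaguely. The endpoints of $[-r,r]$ are $m_\sigma$-null,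 and so are those of $(0,r]$ if $\alpha<2$. Hence, for all $r>0$,
\begin{equation}\label{eq:Ulimit}
t\,a(t)^2\,U(r/a(t))\to Kr^{2-\alpha},\qquad t\,a(t)^2\,U_+(r/a(t))\to K_+r^{2-\alpha}\ \ (\alpha<2).
\end{equation}
In particular $U>0$ on $(0,\infty)$, since $U$ is nondecreasing and $r/a(t)\to0$.

The scales $1/a(t)$ need not fill out a neighborhood of $0$, but geometric sequences of times give scales with controlled gaps. Fix $q>1$, let $t_n=q^{-n}$ and $\rho_n=1/a(t_n)$. Then $\rho_n\to0$ and $\rho_n/\rho_{n+1}\to q^{1/\alpha}>1$. For small $\varepsilon$ take $n$ with $\rho_{n+1}<\varepsilon\le\rho_n$. By monotonicity of $U$ and \eqref{eq:Ulimit},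
\begin{align*}
\frac{U(r\varepsilon)}{U(\varepsilon)}&\le\frac{U(r\rho_n)}{U(\rho_{n+1})}\longrightarrow r^{2-\alpha}\lim_n\frac{t_{n+1}\rho_n^2}{t_n\rho_{n+1}^2}=r^{2-\alpha}q^{2/\alpha-1},\\
\frac{U(r\varepsilon)}{U(\varepsilon)}&\ge\frac{U(r\rho_{n+1})}{U(\rho_n)}\longrightarrow r^{2-\alpha}q^{1-2/\alpha}.
\end{align*}
Letting $q\downarrow1$, $U$ is regularly varying at $0$ with index $2-\alpha$. If $\alpha<2$, then $U_+(\rho_{n+1})/U(\rho_n)\le U_+(\varepsilon)/U(\varepsilon)\le U_+(\rho_n)/U(\rho_{n+1})$, the outer terms tend to $(K_+/K)\,q^{\pm(1-2/\alpha)}$, and $q\downarrow1$ gives $U_+(\varepsilon)/U(\varepsilon)\to K_+/K$.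

Since the index of regular variation of $U$ is unique, this also shows that every non-degenerate limit is log free $\alpha$-stable with the $\alpha$ of the theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:domains}, sufficiency]
\emph{Choice of $a(t)$.} Let $f(a)=a^2U(1/a)$. Then $f(\lambda a)/f(a)\to\lambda^\alpha$ as $a\to\infty$, for every $\lambda>0$. Since $f(2a)/f(a)\to2^\alpha>1$, we have $f(2^ja)\to\infty$ as $j\to\infty$ for each large $a$, and since $U$ is nondecreasing, $f(a')\ge a^2U(1/(2a))=f(2a)/4$ for $a\le a'\le2a$. Hence $f(a)\to\infty$ as $a\to\infty$.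

We want $tf(a(t))\to1$. For small $t$ put $a(t)=\sup\{a\ge2:tf(a)\le1\}<\infty$. Since $f$ is bounded on each $[2,A]$, $a(t)\to\infty$. Write $a=a(t)$. There is $a'\in((1-t)a,a]$ with $tf(a')\le1$; as $U$ is nondecreasing, $f(a')\ge(1-t)^2a^2U(1/a)=(1-t)^2f(a)$, so $tf(a)\le(1-t)^{-2}$. Also $tf((1+t)a)>1$ and $f((1+t)a)\le(1+t)^2f(a)$, so $tf(a)>(1+t)^{-2}$. Hence $tf(a(t))\to1$, and therefore
\[
t\,a^2\,U(r/a)\to r^{2-\alpha},\qquad\text{and, if }\alpha<2,\quad t\,a^2\,U_+(r/a)\to\pi_+r^{2-\alpha},\quad\pi_+=\lim_{\varepsilon\downarrow0}U_+(\varepsilon)/U(\varepsilon).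
\]

\emph{Vague convergence.} If $\alpha<2$, then $U(0+)=0$, since otherwise $U(2\varepsilon)/U(\varepsilon)\to1$; so $m_0(\{0\})=0$, and $ta^2D_am_0\to m$ vaguely, where $m((0,r])=\pi_+r^{2-\alpha}$, $m([-r,0))=(1-\pi_+)r^{2-\alpha}$, $m(\{0\})=0$. If $\alpha=2$, then $ta^2D_am_0([-r,r])\to1$ for every $r>0$, so $ta^2D_am_0\to m=\delta_0$ vaguely. In both cases $m/(1+x^2)$ is finite.

\emph{No mass of $\kappa_{t,a(t)}$ escapes to infinity.} Fix $\delta\in(0,\alpha)$ and let $\rho=2-\alpha+\delta\in(0,2)$. Since $U(2\varepsilon)/U(\varepsilon)\to2^{2-\alpha}$, there is $r_0\in(0,\frac12)$ with $U(2\varepsilon)\le2^\rho U(\varepsilon)$ for $0<\varepsilon\le r_0$. We claim that, with $C=U(1/2)/U(r_0)\ge1$,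
\begin{equation}\label{eq:doubling}
U(2^j\varepsilon)\le C\,2^{j\rho}\,U(\varepsilon),\qquad j\ge0,\ 0<\varepsilon\le r_0 .
\end{equation}
If $j=0$ or $2^{j-1}\varepsilon\le r_0$, iterate the doubling inequality. Otherwise let $l\ge1$ be the largest integer with $2^{l-1}\varepsilon\le r_0$; then $l<j$ and $2^l\varepsilon>r_0$. As $m_0$ has total mass $U(1/2)$, we get $U(2^j\varepsilon)\le U(1/2)\le C\,U(2^l\varepsilon)\le C\,2^{l\rho}U(\varepsilon)\le C\,2^{j\rho}U(\varepsilon)$. With $\varepsilon=1/a\le r_0$, \eqref{eq:doubling} gives for integers $i\ge0$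
\[
\kappa_{t,a}(|x|>2^i)\le\sum_{j\ge i}4^{-j}\,t\,a^2\,U(2^{j+1}/a)\le C\,2^\rho\,tf(a)\sum_{j\ge i}2^{-j(2-\rho)},
\]
which tends to $0$ as $i\to\infty$, uniformly in small $t$.

\emph{Conclusion.} Hence $\kappa_{t,a(t)}\to m/(1+x^2)\ne0$ weakly as $t\downarrow0$. Proposition~\ref{prop:criterion}(i), with $\gamma=0$ and along every sequence $t_n\downarrow0$, gives $b(t)$ for small $t$ such that $b(t)X_t^{a(t)}$ converges in law to $e^S$, where the law $\sigma$ of $S$ has $m_\sigma=m$; for the remaining $t$ choose $a(t),b(t)>0$ arbitrarily. By Lemma~\ref{lem:stable}, $\sigma$ is free stable of index $\alpha$.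
\end{proof}

\section{Limits along sequences}\label{sec:sequences}

\begin{proof}[Proof of Theorem~\ref{thm:sequences}]
Let $b_nX_{t_n}^{a_n}$ converge in law to $e^S$, $S$ non-degenerate, $t_n\downarrow0$. As in the first step of the proof of Proposition~\ref{prop:A}, a bounded subsequence of $(a_n)$ would force a point mass, so $a_n\to\infty$. By Theorem~\ref{thm:continuity} the law of $S$ is $\boxplus$-infinitely divisible.

For the converse we build one measure $m_0$ which, at a suitable sequence of scales, looks like every prescribed measure. At scale $n$ it must show the $n$-th target $\kappa_n$, while the pieces placed at coarser scales (earlier $k<n$) have been magnified out toward infinity, where the factor $(1+x^2)^{-1}$ suppresses them, and the pieces at finer scales ($k>n$) have negligible mass.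

\emph{Targets.} The countable set of nonzero measures with finitely many atoms, at nonzero rationals and with positive rational masses, is weakly dense in the set of nonzero finite measures on $\mathbb R$. List it as $(\kappa_k)_{k\ge1}$ with each element repeated infinitely often; then every nonzero finite measure on $\mathbb R$ is the weak limit of a subsequence. Let $m_k=(1+x^2)\kappa_k$, with total mass $|m_k|$ and support in $[-L_k,L_k]\setminus\{0\}$.

\emph{Scales.} Recursively choose $\varepsilon_k>0$ with
\[
\varepsilon_k\ge2^k|m_k|\max\bigl(1,\max_{n<k}n\varepsilon_n\bigr),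
\]
and then $0<t_k<\min(1/k,t_{k-1})$ (with $t_0=1$) so small that
\[
a_k:=(\varepsilon_k/t_k)^{1/2}\ge\max(k,2L_k),\qquad t_k\sum_{1\le j<k}t_j^{-1}\int x^{-2}\,dm_j(x)\le\frac1k .
\]
(For $k=1$ the inner maximum and the sum are empty.) Put
\[
m_0=\sum_{k\ge1}\varepsilon_k^{-1}D_{1/a_k}m_k,\qquad v(z)=\int\frac{dm_0(y)}{z-1+y}.
\]
Since $L_k/a_k\le\frac12$ and $|m_k|/\varepsilon_k\le2^{-k}$, $m_0$ is a finite measure on $[-\frac12,\frac12]$. By Proposition~\ref{prop:semigroup} $v$ is the exponent of an MFLP, and by uniqueness in \eqref{eq:v} its measure in the sense of Theorem~\ref{thm:domains} is $m_0$.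

\emph{What is seen at scale $n$.} As $t_na_n^2=\varepsilon_n$,
\[
\kappa_{t_n,a_n}=\sum_{k\ge1}\frac{\varepsilon_n}{\varepsilon_k}\,(1+x^2)^{-1}D_{a_n/a_k}m_k .
\]
The term $k=n$ is $\kappa_n$. The terms $k>n$ have total mass at most $\sum_{k>n}\varepsilon_n|m_k|/\varepsilon_k\le\sum_{k>n}2^{-k}/n\le1/n$, by the choice of $\varepsilon_k$. For $k<n$ we use $\int(1+\lambda^2x^2)^{-1}dm_k\le\lambda^{-2}\int x^{-2}dm_k$ with $\lambda=a_n/a_k$: these terms have total mass at most
\[
\sum_{k<n}\frac{\varepsilon_n}{\varepsilon_k}\Bigl(\frac{a_k}{a_n}\Bigr)^2\int x^{-2}\,dm_k=\sum_{k<n}\frac{t_n}{t_k}\int x^{-2}\,dm_k\le\frac1n .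
\]
So $\kappa_{t_n,a_n}$ differs from $\kappa_n$ by a positive measure of mass at most $2/n$.

\emph{Conclusion.} Let $\sigma$ be non-degenerate and freely infinitely divisible with measure $\kappa\ne0$ in \eqref{eq:phi}. Take $n_j\to\infty$ increasing with $\kappa_{n_j}\to\kappa$ weakly. Then $\kappa_{t_{n_j},a_{n_j}}\to\kappa$ weakly, $t_{n_j}\downarrow0$ and $a_{n_j}\to\infty$, and Proposition~\ref{prop:criterion}(i) yields $b_{n_j}>0$ with $\log b_{n_j}+a_{n_j}\log X_{t_{n_j}}\to\sigma$ in law. The process does not depend on $\sigma$.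
\end{proof}

\begin{thebibliography}{9}

\bibitem{AH} Octavio Arizmendi and Takahiro Hasebe, \emph{Limit theorems for free L\'evy processes}, arXiv:1711.10220 (2017).

\bibitem{BV} Bercovici and Voiculescu, Indiana Univ. Math. J. \textbf{42} (1993).

\end{thebibliography}

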